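\title{Rotation and the bijective Burrows--Wheeler transform connect every Parikh class}

\begin{abstract}
Cyclic rotation and the bijective Burrows--Wheeler transform both rearrange the letters of a word. We prove that any two words with the same number of occurrences of each letter can be transformed into each other by finitely many applications of these two operations, over every finite totally ordered alphabet, as conjectured by Badkobeh, Bannai and K\"oppl. The proof sorts a word one letter at a time. A composite step gathers the copies of the next letter behind a sorted prefix, unless the rest of the word begins and ends with that letter, and a counting argument shows that this obstruction cannot persist in an orbit.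
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\Sigma$ be a finite alphabet with a total order $<$. We write $w=w[1]\cdots w[n]$ for a word of length $|w|=n$ and $\varepsilon$ for the empty word. Words are compared lexicographically: $u\prec v$ if $u$ is a proper prefix of $v$, or if $u$ has the smaller letter at the first position where $u$ and $v$ differ. Infinite words are compared by the second rule. The \emph{rotation} operation is
\[
\mathrm{rot}(w)=w[n]\,w[1]\cdots w[n-1].
\]
The $n$ rotations of $w$ are the words $\mathrm{rot}^k(w)$ with $0\le k<n$, and those with $k\ge1$ are proper. A nonempty word is a \emph{Lyndon word} if it is strictly smaller than all its proper rotations. Every nonempty word has a unique \emph{Lyndon factorization} $w=L_1\cdots L_m$ into Lyndon words with $L_1\succeq\cdots\succeq L_m$.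

The \emph{bijective Burrows--Wheeler transform} $\mathsf{BBWT}(w)$ is defined from this factorization. Take the $|L_i|$ rotations of each factor $L_i$, which gives a multiset of $|w|$ words. Sort these words $u$ by their infinite powers $u^\infty=uuu\cdots$, and concatenate their last letters in sorted order. Ties do not affect the result, and $\mathsf{BBWT}$ is a bijection on the words of each length; both facts are proved again in Section~\ref{sec:inverse}.

\begin{example}\label{ex:bbwt}
Concrete examples use the letters $0<1<2$. The word $01001$ factors as $01\cdot001$, and the sorted list of rotations is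
\[
\begin{array}{c|ccccc}
\text{row} & 1&2&3&4&5\\ \hline
u & 001&010&01&100&10\\
u^\infty & 001001\cdots&010010\cdots&010101\cdots&100100\cdots&101010\cdots
\end{array}
\]
so $\mathsf{BBWT}(01001)=10100$. Note that $010$ precedes $01$ in the list although $01\prec010$.
\end{example}

The \emph{Parikh vector} of a word records the number of occurrences of each letter, and a \emph{Parikh class} is the set of all words with a given Parikh vector. Both operations permute the letters of a word, so both act on each Parikh class. Do they have any further common invariant? Badkobeh, Bannai and K\"oppl \cite{BBK} conjectured that they do not: any two words with the same Parikh vector are connected by rotations and $\mathsf{BBWT}$. We prove this.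

\begin{theorem}\label{thm:main}
Let $\Sigma$ be a finite totally ordered alphabet. A word $x$ over $\Sigma$ can be transformed into a word $y$ over $\Sigma$ by finitely many applications of $\mathrm{rot}$ and $\mathsf{BBWT}$ if and only if $x$ and $y$ have the same Parikh vector.
\end{theorem}

Only the ``if'' direction needs proof. A permutation of a finite set has finite order, so its inverse is one of its positive powers. Hence $y$ is reachable from $x$ by forward applications exactly when $x$ and $y$ lie in one orbit of the group generated by the two operations. We write $x\sim y$ for this equivalence relation, call its classes \emph{orbits}, and use the inverses of both operations freely. The theorem can then be restated as follows.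

\begin{corollary}\label{cor:orbits}
For every total order on $\Sigma$, the orbits on $\Sigma^n$ of the group generated by $\mathrm{rot}$ and $\mathsf{BBWT}$, and of the monoid of forward applications, are exactly the Parikh classes, of which there are $\binom{n+|\Sigma|-1}{|\Sigma|-1}$. Equivalently, the directed graph on a Parikh class with edges $w\to\mathrm{rot}(w)$ and $w\to\mathsf{BBWT}(w)$ is strongly connected. The same holds with either operation replaced by its inverse, and for the transform built from the reversed order of $\Sigma$.
\end{corollary}

\begin{proof}
The binomial coefficient counts the vectors of $|\Sigma|$ nonnegative integers with sum $n$. Replacing a generator by its inverse changes neither the group nor, by finiteness, the monoid. The reversed order is another total order on $\Sigma$.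
\end{proof}

Rotation alone almost never suffices, because its orbits are too small.

\begin{proposition}\label{prop:rot}
Let $\sigma$ be the number of distinct letters that occur in a Parikh class. Rotation alone is transitive on the class if and only if $\sigma\le1$, or $\sigma=2$ and one letter occurs exactly once.
\end{proposition}

\begin{proof}
Let $n$ be the length and $e_1,\dots,e_\sigma\ge1$ the multiplicities. If $\sigma\le1$, the class has one word. If $\sigma=2$ and some $e_i=1$, the class has $n$ words, one for each position of the single letter, and they are rotations of each other. In the other cases the class has more than $n$ words, while a word has at most $n$ rotations. Indeed, if $\sigma=2$ and $e_1,e_2\ge2$, then $n\ge4$ and the class has $\binom n{e_1}\ge\binom n2>n$ words. If $\sigma\ge3$, it has at least $\binom n{e_1}\binom{n-e_1}{e_2}\ge 2n$ words.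
\end{proof}

The smallest binary class that rotation leaves disconnected has two $0$'s and two $1$'s, and it splits as $\{0011,1001,1100,0110\}\cup\{0101,1010\}$. The transform alone does not connect it either, since it fixes $1001=1\cdot001$: the sorted rotations are $001,010,100,1$. What makes the conjecture plausible is that rotating a word changes its Lyndon factorization, so the transform sees different multisets of rotations. The word $1100$ has four one-letter factors and goes to $0011$, in the same part, while the Lyndon word $0011$ has sorted rotations $0011,0110,1001,1100$ and goes to $1010$, in the other part.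

\medskip\noindent\textbf{Outline.} We show that every orbit contains the sorted word. Section~\ref{sec:inverse} describes $\varphi=\mathsf{BBWT}^{-1}$ through the cycles of a permutation. Section~\ref{sec:gather} introduces a step $F$ whose iterates gather the smallest letter at the front, which settles the binary case. Section~\ref{sec:block} shows that $\varphi$ and $F$ can be applied behind a prefix of smaller letters. Sorting letter by letter then fails only if, behind the sorted prefix, every reachable tail begins and ends with the next letter. Sections~\ref{sec:stuck} and~\ref{sec:count} rule this out.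

\section{The inverse transform}\label{sec:inverse}

\subsection*{Facts about words}
A nonempty word is \emph{primitive} if it is not of the form $u^k$ with $k\ge2$. The rotations of a primitive word are primitive and pairwise distinct, and primitive words $u,v$ with $u^\infty=v^\infty$ are equal. Lyndon words are primitive. So ties in the definition of $\mathsf{BBWT}$ occur only between equal words, which is why they are harmless. A Lyndon word is strictly smaller than each of its proper nonempty suffixes, and it is \emph{unbordered}: no proper nonempty suffix is also a prefix. We use three consequences.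
\begin{itemize}
\item[(L1)] The first letter of a Lyndon word is its smallest letter, since a smaller letter would begin a smaller suffix. If the length is at least $2$, the last letter differs from the first and is therefore larger.
\item[(L2)] Among Lyndon words over letters $\ge b$, the word $b$ is the smallest and, by (L1), the only one that ends with $b$. So in the Lyndon factorization of a word $y$ over letters $\ge b$, the factors equal to $b$ come last, and their number is the number of trailing $b$'s of $y$.
\item[(L3)] A Lyndon word of length at least $2$ over letters $\le z$ does not begin with $z$, by (L1).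
\end{itemize}

\begin{lemma}\label{lem:omega}
If $u,v$ are Lyndon words with $u^\infty\preceq v^\infty$, then $u\preceq v$.
\end{lemma}

\begin{proof}
If $u^\infty=v^\infty$, then $u=v$. Let $u^\infty\prec v^\infty$. If neither word is a prefix of the other, their first difference is that of the infinite powers, and if $u$ is a proper prefix of $v$, then $u\prec v$ by definition. Suppose that $u=vx$ with $x\ne\varepsilon$, and put $Y=xu^\infty$, so that $u^\infty=vY$. The suffix $x$ is larger than $u$ and is not a prefix of $u$, so $x$ and $u$ differ within $|x|$ letters and $Y\succ u^\infty=vY$. Prepending powers of $v$ gives $Y\succ vY\succ v^2Y\succ\cdots$. On the other hand, $vY\prec v\,v^\infty$ gives $Y\prec v^\infty$, and for large $k$ the word $v^kY$ agrees with $v^\infty$ beyond its first difference with $Y$, so $Y\prec v^kY$. This is a contradiction.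
\end{proof}

\subsection*{The cycle description}
In the sorted list that defines $w=\mathsf{BBWT}(x)$, the last letters spell $w$ and the first letters spell the sorted rearrangement of $w$. Applying $\mathrm{rot}$ to row $i$ gives a row that begins with $w[i]$, and rows with the same last letter keep their relative order. So $\mathrm{rot}$ should permute the rows as a stable sort permutes the positions of $w$. This suggests the following definitions. For a word $w$ of length $n$, let $f=f_w$ be its sorted (nondecreasing) rearrangement and let
\[
\pi_w(i)=\#\{k: w[k]<w[i]\}+\#\{k\le i: w[k]=w[i]\}.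
\]
Then $\pi=\pi_w$ is a permutation of $\{1,\dots,n\}$ with $f[\pi(i)]=w[i]$, and it is increasing on the positions of each letter. For a cycle $C$ of $\pi$ with minimum $i$, let $\omega(C)$ be the word of length $|C|$ read from $i$ along $\pi^{-1}$:
\[
\omega(C)=f[i]\;f[\pi^{-1}(i)]\;f[\pi^{-2}(i)]\cdots f[\pi(i)].
\]
Let $\varphi(w)$ be the product of the words $\omega(C)$ in decreasing order of $\min C$, and put $\varphi(\varepsilon)=\varepsilon$. For $w=10100$ we have $f=00011$, and $\pi$ sends $1,2,3,4,5$ to $4,1,5,2,3$. Along $\pi^{-1}$ the cycles are $(1,2,4)$ and $(3,5)$, with words $001$ and $01$, so $\varphi(10100)=01\cdot001$, as Example~\ref{ex:bbwt} requires.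

\begin{lemma}\label{lem:inverse}
The product that defines $\varphi(w)$ is its Lyndon factorization, and $\varphi=\mathsf{BBWT}^{-1}$.
\end{lemma}

\begin{proof}
Let $\rho_i$ be the infinite word $f[i]f[\pi^{-1}(i)]f[\pi^{-2}(i)]\cdots$. Let $i<k$. Then $f[i]\le f[k]$. If $f[i]=f[k]$, then $\pi^{-1}(i)$ and $\pi^{-1}(k)$ are positions of the same letter of $w$, so $\pi^{-1}(i)<\pi^{-1}(k)$. Iterating, we get $\rho_i\preceq\rho_k$, and if $\rho_i=\rho_k$, then $\pi^{-t}(i)<\pi^{-t}(k)$ for all $t\ge0$.

Let $i=\min C$. The rotation of $\omega(C)$ that begins at an index $k\in C$ has infinite power $\rho_k\succeq\rho_i$ and the same length as $\omega(C)$, so no rotation is smaller than $\omega(C)$. Suppose $\omega(C)=u^r$ with $r\ge2$. Then $k=\pi^{-|u|}(i)$ is larger than $i$ and $\rho_k=\rho_i$, so $i<\pi^{-|u|}(i)<\pi^{-2|u|}(i)<\cdots<\pi^{-r|u|}(i)=i$, which is absurd. Thus $\omega(C)$ is primitive, its rotations are distinct, and it is a Lyndon word. The infinite powers of the factors of $\varphi(w)$ are nonincreasing, so the factors are nonincreasing by Lemma~\ref{lem:omega}. This is the Lyndon factorization.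

The rotation that begins at index $k$ has infinite power $\rho_k$ and last letter $f[\pi(k)]=w[k]$. The order $k=1,\dots,n$ is sorted, so $\mathsf{BBWT}(\varphi(w))=w$. Hence $\mathsf{BBWT}$ is a surjection, and so a bijection, of the finite set $\Sigma^n$, with inverse $\varphi$.
\end{proof}

The last Lyndon factor of $\varphi(w)$ belongs to the cycle of $1$, so it is governed by the first letters of $w$. We say that $x$ \emph{lies below} $y$ if every letter of $x$ is $\le$ every letter of $y$.

\begin{lemma}\label{lem:P}
\begin{itemize}
\item[(P1)] If $w\neq\varepsilon$, the last letter of $\varphi(w)$ is $w[1]$.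
\item[(P2)] If $x$ lies below $y$, then $\varphi(xy)=\varphi(y)\varphi(x)$, and the Lyndon factors of $\varphi(xy)$ are those of $\varphi(y)$ followed by those of $\varphi(x)$.
\item[(P3)] Suppose that the smallest letter $a$ of $w$ occurs once, that $w[1]=b$ is the second smallest letter, and that $w[2]\ne a$. Then the last Lyndon factor of $\varphi(w)$ has length at least $3$ and ends with $w[2]\,b$.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) The last letter is $f[\pi(1)]=w[1]$.

(P2) For a position $i$ in $x$, no letter of $y$ is counted in $\pi_{xy}(i)$, so $\pi_{xy}(i)=\pi_x(i)$. For a position $|x|+i$ in $y$, every letter of $x$ is counted, being smaller or equal and earlier, so $\pi_{xy}(|x|+i)=|x|+\pi_y(i)$. Also $f_{xy}=f_xf_y$. The cycles are those of $\pi_x$ and the shifted cycles of $\pi_y$, and the latter have larger minima.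

(P3) Here $\pi(1)=2$, so the cycle of $1$ is listed as $1,\dots,\pi(2),2$, provided that $\pi(2)\notin\{1,2\}$. Now $\pi(2)\ne1$ because $f[\pi(2)]=w[2]\ne a=f[1]$, and $\pi(2)\ne2=\pi(1)$. The last two letters are $f[\pi(2)]=w[2]$ and $f[2]=b$.
\end{proof}

By (P2), $\varphi(b^i)=b^i$ for a letter $b$. One more family of values is needed. If $\alpha$ is sorted and $c$ is larger than all its letters, then $\pi_{c\alpha}$ sends $1$ to $|\alpha|+1$ and every other $i$ to $i-1$. This is one cycle, read as $1,2,3,\dots$, so
\begin{equation}\label{eq:sorted}
\varphi(c\alpha)=\alpha c,\quad\text{a single Lyndon factor.}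
\end{equation}

\section{Gathering the smallest letter}\label{sec:gather}

The mechanism behind \eqref{eq:sorted} works locally. If $v$ begins with $s$ copies of its smallest letter $b$ and ends with a larger letter, then $\mathrm{rot}(v)$ has these copies in positions $2,\dots,s+1$, and $\pi^{-1}$ steps through $1,2,\dots,s+1$. The last Lyndon factor of $\varphi(\mathrm{rot}(v))$ therefore begins with $s+1$ letters of the sorted word. To repeat the step we rotate this factor to the front. So for a nonempty word $V$ we define
\[
F(V)=L_mL_1\cdots L_{m-1},\quad\text{where } \varphi(\mathrm{rot}(V))=L_1\cdots L_m \text{ is the Lyndon factorization.}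
\]
Then $F(V)\sim V$. The map $F$ is not injective: $F(01)=F(10)=01$.

\begin{example}\label{ex:gather}
We have $\varphi(\mathrm{rot}(01001))=\varphi(10100)=01\cdot001$, so $F(01001)=00101$. Next $\mathrm{rot}(00101)=10010$ has the single cycle $(1,2,3,5,4)$ along $\pi^{-1}$, so $F(00101)=00011$. Each step gains one leading $0$. In contrast, $\varphi(\mathrm{rot}(010))=\varphi(001)=1\cdot0\cdot0$, so $F(010)=010$ and nothing is gained.
\end{example}

When $V$ ends with its smallest letter, $F$ has a closed form.
\begin{itemize}
\item[(F1)] If all letters of $V'$ are $\ge c$, then $F(V'c)=c\,\varphi(V')$.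
\end{itemize}
Indeed, by (P2) we have $\varphi(cV')=\varphi(V')\,c$ with last Lyndon factor $c$.

\begin{lemma}[Gathering]\label{lem:gather}
Let $\mathcal V$ be a Parikh class with smallest letter $b$, occurring $q\ge1$ times, and with at least one larger letter. Let $B$ be the set of words of $\mathcal V$ that begin and end with $b$. If $v\in\mathcal V\setminus B$, then $F(v)\notin B$, and for all $i\ge q$ we have $F^i(v)=b^qu$ with $u$ nonempty and free of $b$.
\end{lemma}

\begin{proof}
Let $v=v'c$ and $\varphi(cv')=L_1\cdots L_m$, and suppose $F(v)\in B$. The last letter of $L_m$ is $c$ by (P1). If $m=1$, it is also the last letter of $F(v)$, so $c=b$. If $m\ge2$, then $L_{m-1}$ ends with $b$, so $L_{m-1}=b$ and then $L_m=b$ by (L2), and again $c=b$. Now (F1) gives $F(v)=b\,\varphi(v')$, whose last letter is $v'[1]$ by (P1). So $v'[1]=b$ and $v\in B$. This proves the first claim.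

The factor $L_m$ begins with $f[1]=b$. So for $i\ge1$ the word $F^i(v)$ begins with $b$, lies outside $B$, and hence ends with a letter larger than $b$. Let $t=t'c$ be such a word, with $c>b$ and maximal prefix $b^s$. Then $\pi_{ct'}(i)=i-1$ for $2\le i\le s+1$, so the last factor of $\varphi(ct')$ begins with $f[1]\cdots f[s+1]$, and $F(t)$ begins with $b^{\min(s+1,q)}$. By induction $F^i(v)$ begins with $b^{\min(i,q)}$.
\end{proof}

The fixed point $010$ shows that the hypothesis $v\notin B$ is needed. For a whole word it costs nothing: rotate the word so that it begins with a letter other than $b$. Thus every orbit contains a word $b^qu$. With two letters this word is sorted, and Theorem~\ref{thm:main} is proved for binary words. With more letters we must sort $u$ without destroying the prefix.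

\section{Working behind a prefix}\label{sec:block}

We show that $\varphi$ and $F$ can be applied to the second part of a word $pV$ when $p$ lies below $V$. The prefix changes, but by a permutation that depends on $V$ only through its last letter. For a letter $c$ that is $\ge$ all letters of $p$, (P1) lets us define $G_c(p)$ by
\[
\varphi(cp)=G_c(p)\,c .
\]
Since $\varphi$ is injective, $G_c$ is a permutation of the Parikh class of $p$. If $c$ is larger than all letters of $p$, then $G_c(p)$ does not depend on $c$, because $\pi_{cp}$ depends only on the relative order of the letters.

\begin{lemma}[Splicing]\label{lem:splice}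
Let $p\ne\varepsilon$ lie below $V'c$, with $c$ larger than all letters of $p$. If $\varphi(cV')=L_1\cdots L_m$ and $\varphi(cp)=S_1\cdots S_l\,(p''c)$ are Lyndon factorizations, then
\[
\varphi(c\,p\,V')=L_1\cdots L_{m-1}\,S_1\cdots S_l\,(p''L_m)
\]
is a Lyndon factorization.
\end{lemma}

\begin{proof}
Let $r=|p|$, $w=cpV'$, $\sigma=\pi_{cp}$ and $\tau=\pi_{cV'}$. Then $\sigma(1)=r+1$. All letters of $p$ are smaller than $c$, so $\pi_w(1)=r+\tau(1)$. For $2\le i\le r+1$ the count $\pi_w(i)$ includes neither $c$, which is larger, nor any letter of $V'$, which is larger or equal and later; so $\pi_w(i)=\sigma(i)$. For a position $r+i$ with $i\ge2$ the count includes all of $p$, so $\pi_w(r+i)=r+\tau(i)$. Let $\tau'$ be the shifted permutation $r+i\mapsto r+\tau(i)$ of $\{r+1,\dots,|w|\}$, and extend $\sigma$ and $\tau'$ by the identity. The three formulas say that $\pi_w=\tau'\circ\sigma$, where the two domains share only the point $r+1$. Also $f_w=f_pf_{cV'}$.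

Hence every cycle of $\sigma$ or of $\tau'$ that avoids $r+1$ is a cycle of $\pi_w$ with the same word. These give $S_1,\dots,S_l$, with minima in $\{2,\dots,r\}$, and $L_1,\dots,L_{m-1}$, with minima above $r+1$. The two cycles through $r+1$ merge. Follow $\pi_w^{-1}=\sigma^{-1}\circ\tau'^{-1}$ from $1$. It first runs along $\sigma^{-1}$, reading $p''$, until it reaches $r+1=\sigma(1)$. It then runs along $\tau'^{-1}$, reading $L_m$, and where $\tau'^{-1}$ would return to $r+1$ it goes to $\sigma^{-1}(r+1)=1$. Ordering by minima gives the formula.
\end{proof}

\begin{lemma}[Block moves]\label{lem:block}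
Let $p$ lie below the nonempty word $V$, and let $c$ be the last letter of $V$. Then
\[
\text{(a) } pV\sim\varphi(p)\,\varphi(V),\qquad\qquad \text{(b) } pV\sim G_c(p)\,F(V).
\]
\end{lemma}

\begin{proof}
(a) By (P2), $\varphi(pV)=\varphi(V)\varphi(p)$; rotate.

(b) For $p=\varepsilon$ this is $V\sim F(V)$. Let $p\neq\varepsilon$ and $V=V'c$, so that $\mathrm{rot}(pV)=cpV'$. If $c$ is larger than all letters of $p$, apply Lemma~\ref{lem:splice} and rotate $L_1\cdots L_{m-1}$ to the end. The result is $S_1\cdots S_l\,p''\cdot L_mL_1\cdots L_{m-1}=G_c(p)F(V)$. Otherwise $c$ equals the largest letter of $p$, so $cp$ lies below $V'$ and $\varphi(cpV')=\varphi(V')\,G_c(p)\,c$ by (P2). This rotates to $G_c(p)\,c\,\varphi(V')=G_c(p)F(V)$ by (F1).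
\end{proof}

Splicing also shows that a single smallest letter at the front is invisible to $F$.
\begin{itemize}
\item[(F2)] If all letters of $v\ne\varepsilon$ are larger than $a$, then $F(av)=a\,F(v)$.
\end{itemize}
Write $v=v'c$ and take $p=a$ in Lemma~\ref{lem:splice}. By \eqref{eq:sorted}, $\varphi(ca)=ac$ is one factor, so $\varphi(cav')=L_1\cdots L_{m-1}(aL_m)$ and $F(av)=aL_mL_1\cdots L_{m-1}$.

\section{A maximal sorted prefix}\label{sec:stuck}

Fix a Parikh class of nonempty words with letters $c_1<\cdots<c_\sigma$ of multiplicities $e_1,\dots,e_\sigma\ge1$, and fix an orbit $\mathcal C$ in it. Put $\alpha_i=c_1^{e_1}\cdots c_i^{e_i}$ for $0\le i\le\sigma$, and let $j$ be maximal such that some word of $\mathcal C$ has prefix $\alpha_j$. If $j=\sigma$ for every orbit, then every orbit contains the sorted word, so there is one orbit and Theorem~\ref{thm:main} holds. A word with prefix $\alpha_{\sigma-1}$ is sorted, so $j\ne\sigma-1$. \emph{From now on we assume $j\le\sigma-2$ and seek a contradiction.}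

Put $\alpha=\alpha_j$, $b=c_{j+1}$ and $q=e_{j+1}$. Call a letter \emph{large} if it is larger than $b$, and let $m$ be the number of occurrences of large letters; $m\ge1$ because $j\le\sigma-2$. Let $\mathcal V$ be the Parikh class of the \emph{tails} $v$ that complete $\alpha$ to a word $\alpha v$ of the fixed class. Tails have length $N=q+m$, and $B\subset\mathcal V$ is as in Lemma~\ref{lem:gather}.

\begin{lemma}\label{lem:M}
If $\alpha v\in\mathcal C$, then $v\in B$. Moreover $j\ge1$, $q\ge2$ and $N\ge3$.
\end{lemma}

\begin{proof}
By \eqref{eq:sorted}, $G_c(\alpha)=\alpha$ for every $c\ge b$, so Lemma~\ref{lem:block}(b) gives $\alpha v\sim\alpha F^i(v)$ for all $i$. If $v\notin B$, Lemma~\ref{lem:gather} puts $\alpha b^qu=\alpha_{j+1}u$ in $\mathcal C$, against the maximality of $j$. If $j=0$, some rotation of a word of $\mathcal C$ begins with a large letter, contradicting the first claim. If $q=1$, then $B=\emptyset$ since $N\ge2$, while some $\alpha v$ lies in $\mathcal C$.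
\end{proof}

Block moves with all of $\alpha$ as the prefix cannot finish the proof. The tail $121$ is fixed by both moves: $\varphi(121)=\varphi(21)\,1=121$ and $F(121)=1\,\varphi(12)=121$. We need more room, so we borrow the last letter of the prefix. Let $a=c_j$ and write $\alpha=\alpha^-a$, where $\alpha^-$ may be empty. Let $\mathcal W$ be the Parikh class of the words $av$ with $v\in\mathcal V$; in these words $a$ is the smallest letter and occurs once. Block moves now act on $pV$ with $V\in\mathcal W$, and the letter $a$ can travel through the tail.

\begin{example}\label{ex:escape}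
Take $0121$, with $a=0$, $b=1$ and $\alpha^-=\varepsilon$. It is fixed by $F$, by (F2). Its rotation $1012$ begins with $ba$. By (P2), $\varphi(1012)=2\cdot1\cdot01$. Next $\mathrm{rot}(2101)=1210$ has the cycles $(1,4,2)$ and $(3)$ along $\pi^{-1}$, so $\varphi(1210)=1\cdot021$ and $F(2101)=0211$. The new tail $211$ is outside $B$, and $F(0211)=0\,F(211)=0\cdot1\,\varphi(21)=0112$ is sorted.
\end{example}

The next lemma turns this example into a general route: words beginning with $ba$ lead out of $B$, and words beginning with $abb$ can be reached from them. Let $X$ be the Parikh class of $\alpha^-$. All letters of a word $p\in X$ are $\le a$, so $p$ lies below every $V\in\mathcal W$, and $G_c=G_b$ on $X$ for all $c\ge b$.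

\begin{lemma}\label{lem:route}
Let $p\in X$.
\begin{itemize}
\item[(a)] If $bag\in\mathcal W$, then $p\,bag\sim G_b(\varphi(p))\,av$ for some $v\in\mathcal V$ that begins with a large letter.
\item[(b)] If $abby\in\mathcal W$ and $\hat y=\mathsf{BBWT}(y)$, then $G_b^{-1}(p)\,ba\hat yb\sim p\,abby$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) All letters of $g$ are $\ge b$, so (P2) and \eqref{eq:sorted} give $\varphi(bag)=hab$ with $h=\varphi(g)$, and $p\,bag\sim\varphi(p)\,hab\sim G_b(\varphi(p))F(hab)$ by Lemma~\ref{lem:block}. In $\mathrm{rot}(hab)=bha$ the smallest letter is in the last position $N+1$, so $\pi^{-1}(1)=N+1$. The last Lyndon factor of $\varphi(bha)$ thus begins with $f[1]f[N+1]$, which is $a$ followed by the largest letter, and this letter is large because $m\ge1$.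

(b) We have $\mathrm{rot}(ba\hat yb)=bba\,\hat y$. The permutation of $bba$ is the cycle $(1,3,2)$ along $\pi^{-1}$, so $\varphi(bba)=abb$ is one factor. By (P2), $\varphi(bba\,\hat y)=y\cdot abb$ with last factor $abb$, so $F(ba\hat yb)=abby$. Apply Lemma~\ref{lem:block}(b) with prefix $G_b^{-1}(p)$.
\end{proof}

The price of these moves is that the prefix no longer stays equal to $\alpha^-$, and Lemma~\ref{lem:M} speaks only about $\alpha^-$. However, the prefix moves only by the permutations $\varphi$, $G_a$, $G_b$ of $X$. Let $O\subset X$ be the orbit of $\alpha^-$ under the group that they generate. We extend Lemma~\ref{lem:M} to all of $O$ by showing that a tail outside $B$ can be carried along each generator.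

\begin{lemma}\label{lem:orbit}
If $p\in O$, $v\in\mathcal V$ and $pav\in\mathcal C$, then $v\in B$.
\end{lemma}

\begin{proof}
Let $T$ be the set of $p\in X$ such that $pav\in\mathcal C$ for some $v\in\mathcal V\setminus B$. We show that the permutations $G_b$, $G_a\varphi$ and $G_b\varphi G_b^{-1}$ map $T$ into itself. Since $T$ is finite, it is then invariant under the group they generate, which contains $\varphi=G_b^{-1}(G_b\varphi G_b^{-1})G_b$ and $G_a=(G_a\varphi)\varphi^{-1}$. So if $T$ met $O$, it would contain $\alpha^-$, contradicting Lemma~\ref{lem:M}. Let $p\in T$, with $pav\in\mathcal C$ and $v\notin B$.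

\emph{The map $G_b$.} Lemma~\ref{lem:block}(b) and (F2) give $G_b(p)\,aF(v)\in\mathcal C$, and $F(v)\notin B$ by Lemma~\ref{lem:gather}. So $G_b(p)\in T$. Repeat this step $i$ times, where $i\ge q$ is a multiple of the order of $G_b$. The prefix returns to $p$ and the tail is gathered: $p\,ab^qu\in\mathcal C$ for some nonempty word $u$ of large letters.

\emph{The map $G_a\varphi$.} By (P2), $\varphi(ab^qu)=ga$ with $g=\varphi(u)b^q$. Lemma~\ref{lem:block}(a) gives $\varphi(p)\,ga\in\mathcal C$, and then Lemma~\ref{lem:block}(b) and (F1) give $G_a(\varphi(p))\,a\varphi(g)\in\mathcal C$. By (P1) the tail $\varphi(g)$ ends with the first letter of $\varphi(u)$, which is large, so $\varphi(g)\notin B$.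

\emph{The map $G_b\varphi G_b^{-1}$.} Since $q\ge2$, we can write $ab^qu=abby$ with $y=b^{q-2}u$. Lemma~\ref{lem:route}(b) gives $p'\,ba\hat yb\in\mathcal C$ for $p'=G_b^{-1}(p)$, and Lemma~\ref{lem:route}(a) gives $G_b(\varphi(p'))\,av'\in\mathcal C$ with $v'$ beginning with a large letter, so $v'\notin B$.
\end{proof}

\section{The counting argument}\label{sec:count}

We now forget the prefix. Let
\[
Q=\{V\in\mathcal W: pV\in\mathcal C\text{ for some }p\in O\},\qquad S=\{v\in\mathcal V: av\in Q\},\qquad s=|S|.
\]
Some word $\alpha^-av$ lies in $\mathcal C$, so $s\ge1$, and $S\subset B$ by Lemma~\ref{lem:orbit}.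

\begin{lemma}\label{lem:closed}
\begin{itemize}
\item[(a)] $\varphi(Q)=Q$.
\item[(b)] For $V\in\mathcal W$ we have $V\in Q$ if and only if $F(V)\in Q$.
\item[(c)] No word of $Q$ begins with $ba$, and none begins with $abb$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Lemma~\ref{lem:block}(a) gives $\varphi(Q)\subset Q$, and $\varphi$ is injective on the finite set $Q$.

(b) Let $c$ be the last letter of $V$. Then $pV\sim G_c(p)F(V)$ for all $p\in O$, and $G_c$, which is $G_a$ or $G_b$, permutes $O$.

(c) If $bag\in Q$, Lemma~\ref{lem:route}(a) gives a word of $S$ that begins with a large letter, contradicting $S\subset B$. If $abby\in Q$, Lemma~\ref{lem:route}(b) gives a word of $Q$ that begins with $ba$.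
\end{proof}

If $Q$ were closed under rotation we would be done: a word $v\in S$ ends with $b$, so $\mathrm{rot}(av)$ begins with $ba$. This settles the case $\alpha^-=\varepsilon$, where $Q=\mathcal C$, as in Example~\ref{ex:escape}. Behind a nonempty prefix we have no move that rotates $V$, so we count instead. Let
\[
Q'=\{V\in Q: V[1]=b,\ V[2]\text{ is large}\},\qquad Q''=\{V\in Q: V[N]\text{ is large},\ V[N+1]=b\}.
\]
By (P3) and Lemma~\ref{lem:closed}(a), $\varphi$ maps $Q'$ injectively into $Q''$. We will prove $|Q'|\ge(m+1)s$ and $|Q''|\le ms$.

The counts are possible because part (b) of Lemma~\ref{lem:closed} is an equivalence, so $Q$ is a union of full fibers of $F$, and these fibers are explicit. For $V\in\mathcal W$ write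
\begin{equation}\label{eq:cut}
\varphi(\mathrm{rot}(V))=y\,a\,x .
\end{equation}
The last Lyndon factor begins with $f[1]=a$, and $a$ occurs once. So the last factor is $ax$, the word $y$ is the product of the other factors, and $F(V)=axy$. We call $(v,k)=(xy,|x|)$ the \emph{coordinates} of $V$.

\begin{lemma}\label{lem:coord}
The coordinates give a bijection $Q\to S\times\{0,\dots,N\}$, and the last letter of $V$ is the last letter of $ax$. Exactly $(m+1)s$ words of $Q$ do not end with $b$, and exactly $ms$ words of $Q$ begin with a large letter.
\end{lemma}

\begin{proof}
The maps $V\mapsto\varphi(\mathrm{rot}(V))$ on $\mathcal W$ and $yax\mapsto(xy,|x|)$ from $\mathcal W$ to $\mathcal V\times\{0,\dots,N\}$ are bijections. By Lemma~\ref{lem:closed}(b), $V\in Q$ if and only if $axy\in Q$, that is, $xy\in S$. The last letter of $V$ is the first letter of $\mathrm{rot}(V)$, which by (P1) is the last letter of $yax$. For fixed $v$, as $k$ runs from $0$ to $N$, this letter runs through the letters of $av$: once $a$, $q$ times $b$, and $m$ times a large letter. This gives the first count and shows that $ms$ words of $Q$ end with a large letter. Since $\varphi$ permutes $Q$ and $V[1]$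 is the last letter of $\varphi(V)$, equally many begin with a large letter.
\end{proof}

\subsection*{The lower bound}
We first sharpen $S\subset B$: the initial and final runs of $b$ have length one.

\begin{lemma}\label{lem:ends}
In every $v\in S$ the letters $v[2]$ and $v[N-1]$ are large.
\end{lemma}

\begin{proof}
The letter $v[2]$ is large because $av$ does not begin with $abb$. Write $v=btb$, where $t\ne\varepsilon$ since $N\ge3$ and $t[1]$ is large. By (F2), (F1) and (P2),
\[
F(av)=a\,F(btb)=a\,b\,\varphi(bt)=a\,b\,\varphi(t)\,b .
\]
So $btb\mapsto b\varphi(t)b$ maps $S$ into $S$ by Lemma~\ref{lem:closed}(b). This map is injective, hence onto. By (P1), $\varphi(t)$ ends with the large letter $t[1]$, so every word of $S$ has a large letter before its final $b$.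
\end{proof}

\begin{lemma}\label{lem:lower}
Every $V\in Q$ that does not end with $b$ lies in $Q'$. Hence $|Q'|\ge(m+1)s$.
\end{lemma}

\begin{proof}
Let $U=\mathrm{rot}(V)$, so $U[1]\ne b$, and let $\varphi(U)=yax$ and $v=xy\in S$. We count the Lyndon factors of $\varphi(U)$ equal to $b$ in two ways. By Lemma~\ref{lem:coord}, $ax$ does not end with $b$, while $v$ does, so $y\ne\varepsilon$. By Lemma~\ref{lem:ends}, the suffix $y$ of $v$ has exactly one trailing $b$. By (L2) exactly one factor of $y$ equals $b$, and the factor $ax$ does not.

On the other hand, factors equal to $b$ correspond to the fixed points $i$ of $\pi_U$ with $U[i]=f[i]=b$. For $U[i]=b$ we have $\pi_U(i)=1+\#\{k\le i:U[k]=b\}$, since $a$ is the only smaller letter and occurs once. So $i$ is fixed exactly when $U[1]\cdots U[i]$ contains one letter other than $b$. That letter must be $U[1]$, so the fixed points in question are the positions in the run of $b$'s that starts at position $2$. This run has length one: $U[2]=b$ and $U[3]\ne b$. Thus $V[1]=b$ and $V[2]\ne b$, and $V[2]\ne a$ by Lemma~\ref{lem:closed}(c). The bound follows from Lemma~\ref{lem:coord}.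
\end{proof}

\subsection*{The upper bound}
Membership in $Q''$ involves the second-to-last letter of $V$, which is the last letter of $\mathrm{rot}(V)$. It is the letter that cyclically precedes the last occurrence of the largest letter in the cycle description. To exploit this we need to know which letters can be adjacent in a word of $S$, and a first count tells us.

\begin{lemma}\label{lem:adjacent}
In every $v\in S$, each large letter is immediately followed by $b$.
\end{lemma}

\begin{proof}
For $v\in S$ let $\rho(v)\le m$ be the number of $k$ such that $v[k-1]$ is large and $v[k]=b$. Let $V\in Q$ begin with a large letter $d$. Then $V\notin Q'$, so $V$ ends with $b$ by Lemma~\ref{lem:lower}, and $\mathrm{rot}(V)$ begins with $bd$. By (P3) the factor $ax$ in \eqref{eq:cut} has length at least $3$ and ends with $db$, so $x$ ends with $db$. The coordinates $(v,k)$ of $V$ therefore have $k$ among the $\rho(v)$ positions above. There are $ms$ such words $V$ by Lemma~\ref{lem:coord}, so $ms\le\sum_{v\in S}\rho(v)\le ms$. This forces $\rho(v)=m$ for every $v\in S$.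
\end{proof}

\begin{lemma}\label{lem:upper}
$|Q''|\le ms$.
\end{lemma}

\begin{proof}
Let $V\in Q''$ and $U=\mathrm{rot}(V)$, with $\varphi(U)=yax$ and $v=xy\in S$. Then $d=U[N+1]=V[N]$ is large, and $z=f_U[N+1]$ is the largest letter, which is also large. Let $C$ be the cycle of $\pi_U$ that contains $N+1$, and let $L=\omega(C)$. In the cyclic reading of $C$ along $\pi_U^{-1}$ the index before $N+1$ is $\pi_U(N+1)$, which carries the letter $f_U[\pi_U(N+1)]=d$.

Suppose $|L|\ge2$. By (L3) the occurrence of $z$ at index $N+1$ is not the first letter of $L$, so $dz$ occurs as two consecutive letters of $L$. If $L=ax$, both letters lie in $x$ because $d\ne a$. Otherwise both lie in $y$. In either case the large letter $d$ is followed by $z\ne b$ in $v$, contradicting Lemma~\ref{lem:adjacent}.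

So $C=\{N+1\}$ and $L=z$. This cycle has the largest possible minimum, so $z$ is the first Lyndon factor of $\varphi(U)$, and $y$ begins with $z$. The coordinates $(v,k)$ of $V$ thus satisfy $v[k+1]=z$. For each $v\in S$ there are at most $m$ such $k$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Since $\varphi$ maps $Q'$ injectively into $Q''$, Lemmas~\ref{lem:lower} and~\ref{lem:upper} give
\[
(m+1)s\le|Q'|\le|Q''|\le ms,
\]
which is impossible because $s\ge1$. So the assumption $j\le\sigma-2$ is false, and every orbit in the Parikh class contains the sorted word.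
\end{proof}

\begin{thebibliography}{1}
\bibitem{BBK} Golnaz Badkobeh, Hideo Bannai, Dominik K\"oppl, \emph{Bijective BWT based compression schemes}, arXiv:2406.16475 (2024).
\end{thebibliography}
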